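\title{Rationality and meromorphy of canonical local periods in families}

\begin{abstract}
Let $H\subset G$ be reductive groups over a $p$-adic field such that the matrix coefficients of tempered representations of $G$ are integrable over $H$. Integration over $H$ then defines a canonical $H\times H$-invariant bilinear form on every irreducible tempered representation. We prove a conjecture stated by Cai and Fan: these forms descend to the field over which the representation is given, and in an algebraic family of representations they are interpolated by a pairing that is regular on a Zariski open set containing the given tempered points. The proof rewrites the integral as a finite sum of geometric series in Hecke operators and controls the resulting denominators through Jacquet modules. The same method characterizes the integrability condition by an inequality between weights, and it applies to families that are neither tempered nor irreducible.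
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The canonical period}
Let $F$ be a finite extension of $\mathbb{Q}_p$, let $G$ be a connected reductive group over $F$, and let $H\subset G$ be a reductive subgroup, not necessarily connected. We write $G,H,\dots$ also for the groups of $F$-points. An irreducible smooth complex representation $\pi_0$ of $G$, with contragredient $\pi_0^\vee$, is \emph{tempered} if its central character is unitary and its matrix coefficients $g\mapsto\langle\pi_0(g)\varphi_1,\varphi_2\rangle$ $(\varphi_1\in\pi_0,\ \varphi_2\in\pi_0^\vee)$ lie in $L^{2+\varepsilon}$ modulo the center for every $\varepsilon>0$. The space $Y=H\backslash G$ is \emph{strongly tempered} if the matrix coefficients of every irreducible tempered representation of $G$, and hence those of finite direct sums of such representations, are absolutely integrable over $H$.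

Fix a Haar measure $dh$ on $H$ that takes rational values on compact open subgroups. If $Y$ is strongly tempered, $\pi_0$ is irreducible tempered, and $\langle\cdot,\cdot\rangle$ is a non-degenerate invariant pairing on $\pi_0\times\pi_0^\vee$, the \emph{canonical local period} is
\[
\alpha_{\pi_0}(\varphi_1,\varphi_2)=\int_{H}\langle\pi_0(h)\varphi_1,\varphi_2\rangle\,dh .
\]
Since $H$ is unimodular, $\alpha_{\pi_0}$ is invariant under $H$ in each variable separately; we say that it is \emph{bi-$H$-invariant}. Fixing $\varphi_2$ gives an $H$-invariant linear form on $\pi_0$, so the integral produces such forms from nothing but the pairing and the measure.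

How does $\alpha_{\pi_0}$ depend on $\pi_0$? Suppose first that $H$ is compact. Then $\alpha_{\pi_0}(\varphi_1,\varphi_2)$ is $\operatorname{vol}(H)$ times the average of $\langle\varphi,\varphi_2\rangle$ over the finite orbit $H\varphi_1$. This expression makes sense for smooth modules over any $\mathbb{Q}$-algebra and commutes with every change of coefficients. One is led to guess that the period remains algebraic when $H$ is not compact. The obstacle is that the integral is then an infinite sum of complex numbers. An abstract embedding of a field into $\mathbb{C}$ need not respect such sums, and when $\pi_0$ moves in an algebraic family it leaves the tempered range, where convergence is no longer guaranteed.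

\subsection{Families and the main theorem}
Let $R$ be a commutative ring. A left $R[G]$-module $\pi$ is \emph{smooth} if every vector is fixed by a compact open subgroup of $G$; \emph{admissible} if $\pi^K$ is a finitely generated $R$-module for every compact open subgroup $K$; \emph{finitely generated} if it is so as an $R[G]$-module; and \emph{torsion-free} if no nonzero element is killed by a non-zero-divisor of $R$. For $x\in\operatorname{Spec}(R)$ with residue field $k(x)$ we put $\pi|_x=\pi\otimes_Rk(x)$ and write $v\mapsto v|_x$ for the specialization map. For an embedding $\tau\colon k(x)\hookrightarrow\mathbb{C}$ we put $(\pi|_x)_\tau=\pi|_x\otimes_{k(x),\tau}\mathbb{C}$. For an open set $U\subset\operatorname{Spec}(R)$ with ring of regular functions $\mathcal{O}(U)$ we put $\pi_U=\pi\otimes_R\mathcal{O}(U)$; for $x\in U$ the maps $\mathcal{O}(U)\to k(x)$, $f\mapsto f(x)$, and $\pi_U\to\pi|_x$, $v\mapsto v|_x$, are the natural ones.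

Let $E$ be a field that embeds into $\mathbb{C}$, let $R$ be a reduced $E$-algebra of finite type, and let $\Sigma\subset\operatorname{Spec}(R)$ be a Zariski dense set of closed points. Let $\pi$ be a finitely generated smooth admissible torsion-free $R[G]$-module with the following two properties.
\begin{enumerate}
\item[(a)] For every $x\in\Sigma$, the module $\pi|_x$ is absolutely irreducible, and the set $\mathcal{E}(\pi|_x)$ of embeddings $\tau\colon k(x)\hookrightarrow\mathbb{C}$ for which $(\pi|_x)_\tau$ is tempered is nonempty.
\item[(b)] There are a finitely generated smooth admissible torsion-free $R[G]$-module $\tilde\pi$ and a $G$-invariant $R$-bilinear pairing $\langle\cdot,\cdot\rangle\colon\pi\times\tilde\pi\to R$ such that, for every $x\in\Sigma$, we have $\tilde\pi|_x\cong(\pi|_x)^\vee$ and the induced pairing $\pi|_x\times\tilde\pi|_x\to k(x)$ is non-degenerate.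
\end{enumerate}
For $\tau\in\mathcal{E}(\pi|_x)$ the period $\alpha_{(\pi|_x)_\tau}$ is taken with respect to the $\mathbb{C}$-bilinear extension of the pairing in (b). Recall that $Y$ is \emph{spherical} if a Borel subgroup of $G$ over an algebraic closure of $F$ has an open orbit on $Y$. The following statement is posed as a conjecture in \cite{CaiFan}.

\begin{theorem}\label{thm:main}
Assume that $Y=H\backslash G$ is a strongly tempered spherical $G$-variety, and let $R,\Sigma,\pi,\tilde\pi$ be as above.
\begin{enumerate}
\item[(1)] \emph{(Rationality.)} For every $x\in\Sigma$ there is a unique bi-$H$-invariant pairing $\alpha_{\pi|_x}\colon\pi|_x\times\tilde\pi|_x\to k(x)$ such that $\tau(\alpha_{\pi|_x}(v,w))=\alpha_{(\pi|_x)_\tau}(v\otimes1,w\otimes1)$ for all $\tau\in\mathcal{E}(\pi|_x)$, $v\in\pi|_x$, $w\in\tilde\pi|_x$.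
\item[(2)] \emph{(Meromorphy.)} There are an open set $U\subset\operatorname{Spec}(R)$ containing $\Sigma$ and a bi-$H$-invariant $\mathcal{O}(U)$-bilinear pairing $\alpha_\pi\colon\pi_U\times\tilde\pi_U\to\mathcal{O}(U)$ such that $\alpha_\pi(v,w)(x)=\alpha_{\pi|_x}(v|_x,w|_x)$ for all $x\in\Sigma$, $v\in\pi_U$, $w\in\tilde\pi_U$.
\end{enumerate}
\end{theorem}

Part (1) says two things: the complex number $\alpha_{(\pi|_x)_\tau}(v\otimes1,w\otimes1)$ lies in $\tau(k(x))$, and its preimage is the same for all tempered embeddings $\tau$. The proof uses neither the sphericity of $Y$, nor torsion-freeness, nor the non-degeneracy of the pairing. We deduce Theorem~\ref{thm:main} from Theorem~\ref{thm:families}, which replaces temperedness by a bound on the eigenvalues of finitely many elements on Jacquet modules, describes $U$ explicitly, and bounds the denominators of $\alpha_\pi$ uniformly in $v$ and $w$.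

\subsection{What strong temperedness measures}
Integrability over $H$ is a competition between the decay of matrix coefficients along a maximal split torus $A$ of $H$, which is governed by the weights of $A$ on $\mathfrak{g}=\operatorname{Lie}G$, and the growth of volumes in $H$, which is governed by its weights on $\mathfrak{h}=\operatorname{Lie}H$. For an $A$-stable subquotient $\mathfrak{s}$ of $\mathfrak{g}$ and a cocharacter $\lambda\in X_*(A)$ put $\|\lambda\|_{\mathfrak{s}}=\sum_\alpha|\langle\alpha,\lambda\rangle|$, the sum being over the weights $\alpha$ of $A$ on $\mathfrak{s}$ with multiplicity.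

\begin{theorem}\label{thm:criterion}
Let $H\subset G$ be connected reductive groups over $F$. Then $H\backslash G$ is strongly tempered if and only if $\|\lambda\|_{\mathfrak{g}/\mathfrak{h}}>\|\lambda\|_{\mathfrak{h}}$ for all nonzero $\lambda\in X_*(A)$.
\end{theorem}

\begin{example}\label{ex:criterion}
If $H$ is the diagonal torus of $\mathrm{PGL}_2$ and $\lambda(z)=\operatorname{diag}(z^n,1)$, then $\|\lambda\|_{\mathfrak{g}/\mathfrak{h}}=2|n|$ and $\|\lambda\|_{\mathfrak{h}}=0$, so the condition holds. It fails for the diagonal torus of $\mathrm{GL}_2$, since both norms vanish on a central cocharacter. For $H=\mathrm{GL}_n$ embedded diagonally in $\mathrm{GL}_n\times\mathrm{GL}_{n+1}$, the $H$-module $\mathfrak{g}/\mathfrak{h}\cong\mathfrak{gl}_{n+1}$ is the sum of $\mathfrak{h}$, the standard representation, its dual and a trivial line; so $\|\lambda\|_{\mathfrak{g}/\mathfrak{h}}=\|\lambda\|_{\mathfrak{h}}+2\sum_s|\lambda_s|$ for $\lambda=(\lambda_1,\dots,\lambda_n)$, and the condition holds. For $H$ embedded diagonally in $H\times H$ we have $\mathfrak{g}/\mathfrak{h}\cong\mathfrak{h}$,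 and the condition fails unless $A$ is trivial.
\end{example}

\subsection{The method}
The Cartan decomposition of $H$ turns the period into a sum over the lattice points of a cone. We cut this set into finitely many translates of free monoids $\mathbb{N}^I$. On each of them a matrix coefficient is given by monomials in commuting Hecke operators $T_i$ at a fixed level (Section~\ref{sec:hecke}), and the volume of a double coset is exactly a rational constant times a monomial in rational numbers $\gamma_i$ (Section~\ref{sec:volumes}). Summing geometric series yields a finite expression in the operators $(1-\gamma_iT_i)^{-1}$, which makes sense over any $\mathbb{Q}$-algebra where these inverses exist (Section~\ref{sec:formula}). Strong temperedness forces the spectral radius of $\gamma_iT_i$ to be less than $1$ at tempered points (Section~\ref{sec:tempered}). The level depends on the vectors, but the open set $U$ may not; Section~\ref{sec:families} shows that invertibility at one level implies invertibility at all levels. Section~\ref{sec:example} carries out the computation in rank one,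 and Section~\ref{sec:background} collects the standard facts.

Throughout, $\mathcal{O}$ is the ring of integers of $F$, $\varpi$ a uniformizer, $q$ the cardinality of the residue field, $|\varpi|=q^{-1}$, $\operatorname{ord}\varpi=1$, and $\mathbb{N}=\{0,1,2,\dots\}$.

\subsection{Averaging operators}\label{subsec:averaging}
Let $B$ be a commutative $\mathbb{Q}$-algebra. A locally constant function on a compact totally disconnected group with values in a $B$-module has an average, which is a finite sum with rational weights; we write it as an integral against the probability Haar measure. For a smooth $B[G]$-module $\rho$ and a compact subgroup $C\subset G$ let $e_Cv=\int_Ccv\,dc$. Then $e_C$ is a $B$-linear idempotent with image $\rho^C$, and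
\[
g\,e_C=e_{gCg^{-1}}\,g,\qquad e_Ce_{C'}=e_{C'}e_C=e_C\ \ (C'\subset C),\qquad \langle e_Cv,w\rangle=\langle v,e_Cw\rangle
\]
for any invariant pairing.

\section{The torus in $\mathrm{PGL}_2$}\label{sec:example}

Let $G=\mathrm{PGL}_2$, let $H=\{\operatorname{diag}(z,1)\}\cong F^\times$ with $\operatorname{vol}(\mathcal{O}^\times)=1$, let $P$ be the upper triangular subgroup, $K_G=\mathrm{PGL}_2(\mathcal{O})$, and
\[
a=\begin{pmatrix}\varpi&0\\0&1\end{pmatrix},\qquad \omega=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad u_c=\begin{pmatrix}1&c\\0&1\end{pmatrix}.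
\]
Let $R=\mathbb{Q}[y,y^{-1}]$ and $y'=(qy)^{-1}$. Let $\pi$ be the module of functions $\phi\colon G\to R$ that are right invariant under an open subgroup and satisfy $\phi(bg)=y^{\operatorname{ord}(b_1/b_2)}\phi(g)$ for $b\in P$ with diagonal entries $b_1,b_2$; the group $G$ acts by right translation. Let $\tilde\pi$ be the same module with $y'$ in place of $y$. Since $(yy')^{\operatorname{ord}(b_1/b_2)}=|b_1/b_2|$, the pairing $\langle\phi,\tilde\phi\rangle=\int_{K_G}\phi\tilde\phi$ is invariant, and substituting for $y$ a complex number of absolute value $q^{-1/2}$ gives a representation unitarily induced from a unitary character, hence a direct sum of irreducible tempered representations (fact (F3) below). Let $v\in\pi$ and $w\in\tilde\pi$ be the functions equal to $1$ on $K_G$. As $\omega a\omega^{-1}=a^{-1}$ and $\omega\in K_G$, we have $\langle a^{-n}v,w\rangle=\langle a^nv,w\rangle$, so the period of $(v,w)$ is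
\[
\sum_{n\in\mathbb{Z}}\langle a^nv,w\rangle=-1+2\sum_{n\ge0}\langle a^nv,w\rangle .
\]

The vectors $a^nv$ do not stay in a finitely generated submodule of invariants. We push them back into one. Let $\Gamma\subset K_G$ be the subgroup of matrices that are upper triangular modulo $\varpi$. It is the product of $\Gamma^+=\{u_c:c\in\mathcal{O}\}$ and its lower triangular subgroup $\Gamma^{\le}$, and $a\Gamma^+a^{-1}\subset\Gamma^+$, $a^{-1}\Gamma^{\le}a\subset\Gamma^{\le}$. For $\phi\in\pi^\Gamma$ the vector $a^n\phi$ is fixed by $\Gamma^{\le}$, so $e_\Gamma a^n\phi=e_{\Gamma^+}a^n\phi$. With $T=e_\Gamma a$ on $\pi^\Gamma$ this gives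
\[
T(e_\Gamma a^n\phi)=e_{\Gamma^+}a\,e_{\Gamma^+}a^n\phi=e_{\Gamma^+}e_{a\Gamma^+a^{-1}}a^{n+1}\phi=e_\Gamma a^{n+1}\phi ,
\]
hence $e_\Gamma a^n\phi=T^n\phi$. Since $w$ is fixed by $\Gamma$, we obtain $\langle a^nv,w\rangle=\langle T^nv,w\rangle$, and the period is $-1+2\langle(1-T)^{-1}v,w\rangle$ wherever the geometric series converges.

The double cosets of $(P\cap K_G,\Gamma)$ in $K_G$ are those of $1$ and $\omega$, with volumes $1/(q+1)$ and $q/(q+1)$. So $\phi\mapsto(\phi(1),\phi(\omega))$ identifies $\pi^\Gamma$ with $R^2$, the vector $v$ becomes $(1,1)$, and $\langle\phi,w\rangle=(\phi(1)+q\phi(\omega))/(q+1)$. We have $(T\phi)(g)=q^{-1}\sum_{c\in\mathcal{O}/\varpi}\phi(gu_ca)$. For $g=1$ each term equals $y\phi(1)$. For $g=\omega$,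
\[
\omega u_0a=\begin{pmatrix}1&0\\0&\varpi\end{pmatrix}\omega,\qquad \omega u_ca=\begin{pmatrix}0&1\\ \varpi&c\end{pmatrix}=\begin{pmatrix}-\varpi/c&1\\0&c\end{pmatrix}\begin{pmatrix}1&0\\ \varpi/c&1\end{pmatrix}\quad(c\in\mathcal{O}^\times),
\]
so one term equals $y^{-1}\phi(\omega)$ and $q-1$ terms equal $y\phi(1)$. Therefore
\[
T=\begin{pmatrix}y&0\\(1-q^{-1})y&y'\end{pmatrix},\qquad (1-T)^{-1}v=\Bigl(\frac1{1-y},\ \frac{1-y/q}{(1-y)(1-y')}\Bigr),
\]
and $\langle(1-T)^{-1}v,w\rangle=\frac{q+1-y-y'}{(q+1)(1-y)(1-y')}$. Using $yy'=q^{-1}$ we find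
\begin{equation}\label{eq:example}
-1+2\langle(1-T)^{-1}v,w\rangle=\frac{q-1}{q+1}\cdot\frac{(1+y)(1+y')}{(1-y)(1-y')}.
\end{equation}
For $|y|=q^{-1/2}$ both eigenvalues of $T$ have absolute value $q^{-1/2}<1$, the series converges, and \eqref{eq:example} is the period. The right side is a rational function of $y$ over $\mathbb{Q}$, which is the source of rationality. It has poles at $y=1$ and $y=q^{-1}$, the zeros of $\det(1-T)$, so no $R$-valued pairing on $\pi\times\tilde\pi$ specializes to the period at infinitely many points. This is why part (2) of Theorem~\ref{thm:main} allows shrinking.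

Three difficulties are invisible here. In higher rank several operators must be multiplied, and the inclusion $a\Gamma^+a^{-1}\subset\Gamma^+$, which fails for $a^{-1}$, must hold for all of them at once. When $H$ is not a torus, volumes of double cosets enter. Finally, other vectors require smaller groups $\Gamma$, and as $\Gamma$ shrinks the zeros of $\det(1-T)$ could a priori fill out an infinite union of proper closed subsets.

\section{Background on $p$-adic groups}\label{sec:background}

From here up to the end of Section~\ref{subsec:proof-families} the group $H$ is connected; the general case is treated in Section~\ref{subsec:proof-main}. For a parabolic subgroup $P=MN$ of $G$ or $H$ with unipotent radical $N$ put $\delta_P(g)=|\det(\operatorname{Ad}(g)\mid\operatorname{Lie}N)|$ for $g\in P$. If $N'\subset N$ is a compact open subgroup and $mN'm^{-1}\subset N'$ with $m\in M$, then $[N':mN'm^{-1}]=\delta_P(m)^{-1}$. For a smooth $B[G]$-module $\rho$, the (unnormalized) \emph{Jacquet module} $\rho_N$ is the quotient of $\rho$ by the span of the vectors $uv-v$ with $u\in N$, $v\in\rho$;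 it is a $B[M]$-module. We use the following facts.

\medskip\noindent\textbf{(F1) Cartan decomposition} (\cite[4.4.3]{BT}, \cite[3.3.3]{Tits}, \cite[\S I.1]{Wald}).
Let $A\subset H$ be a maximal split torus, $M_H=Z_H(A)$, $P_{H,0}=M_HN_{H,0}$ a minimal parabolic subgroup, $X_*=X_*(A)$ and $V=X_*\otimes\mathbb{R}$. Define $\nu\colon M_H\to V$ by $\langle\chi,\nu(m)\rangle=\operatorname{ord}\chi(m)$ for all rational characters $\chi$ of $M_H$. Then $\nu(\lambda(\varpi))=\lambda$ for $\lambda\in X_*$, the image $\Lambda=\nu(M_H)$ is a lattice containing $X_*$ with finite index, and $M_H^1=\ker\nu$ is the maximal compact subgroup of $M_H$. Let $V^+$ be the cone of $v\in V$ with $\langle\alpha,v\rangle\ge0$ for all weights $\alpha$ of $A$ on $\operatorname{Lie}N_{H,0}$. There is a special maximal compact open subgroup $K\supset M_H^1$ of $H$ such that $m\mapsto KmK$ induces a bijection $\Lambda\cap V^+\to K\backslash H/K$.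

\medskip\noindent\textbf{(F2) Parabolic subgroups from cocharacters} (\cite[\S13.4]{Springer}).
Let $\lambda$ be a cocharacter of a connected reductive group $\mathsf{G}$. The set $P_{\mathsf{G}}(\lambda)$ of $g$ for which $\lim_{z\to0}\lambda(z)g\lambda(z)^{-1}$ exists is a parabolic subgroup, with Levi factor the centralizer $Z_{\mathsf{G}}(\lambda)$ and unipotent radical $N_{\mathsf{G}}(\lambda)$, the set of $g$ with limit $1$. The Lie algebras of $Z_{\mathsf{G}}(\lambda)$ and $N_{\mathsf{G}}(\lambda)$ are the sums of the weight spaces of $\lambda$ of weight $0$ and of positive weight. Multiplication $N_{\mathsf{G}}(\lambda)\times Z_{\mathsf{G}}(\lambda)\times N_{\mathsf{G}}(-\lambda)\to\mathsf{G}$ is an open immersion; its image is the \emph{big cell}. For closed $\mathsf{G}\subset\mathrm{GL}_d$ these groups are the intersections of $\mathsf{G}$ with the corresponding subgroups of $\mathrm{GL}_d$. If $\lambda(z)=\operatorname{diag}(z^{\epsilon_1},\dots,z^{\epsilon_d})$, then in $\mathrm{GL}_d$ the group $P(\lambda)$ is given by $g_{st}=0$ for $\epsilon_s<\epsilon_t$, the group $Z(\lambda)$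 by $g_{st}=0$ for $\epsilon_s\neq\epsilon_t$, and $N(\lambda)$ by $(g-1)_{st}=0$ for $\epsilon_s\le\epsilon_t$; the $Z(\lambda)$-component of an element of $P(\pm\lambda)$ is obtained by keeping only the entries with $\epsilon_s=\epsilon_t$.

\medskip\noindent\textbf{(F3) Iwasawa decomposition and induction.}
For a minimal parabolic subgroup $P_0=M_0N_0$ of $G$ there is a maximal compact open subgroup $K_G$ with $G=P_0K_G$, and $P\backslash G$ is compact for every parabolic subgroup $P$. On locally constant functions with $\psi(bg)=\delta_{P_0}(b)\psi(g)$ $(b\in P_0)$ the functional $\psi\mapsto\int_{K_G}\psi$ is invariant under right translation by $G$. For a unitary character $\chi$ of $M_0$, the representation $I_{P_0}^G(\chi)$ on smooth functions with $\phi(mug)=\delta_{P_0}(m)^{1/2}\chi(m)\phi(g)$ $(m\in M_0,\ u\in N_0)$ is a finite direct sum of irreducible tempered representations.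

\medskip\noindent\textbf{(F4) Exponents of tempered representations} (\cite[Prop.~III.2.2]{Wald}).
Let $\pi_0$ be irreducible tempered, $P=MN$ a parabolic subgroup of $G$, and $A_M$ the maximal split central torus of $M$. The normalized Jacquet module $(\pi_0)_N\otimes\delta_P^{-1/2}$ is the direct sum of generalized eigenspaces for finitely many characters $\chi$ of $A_M$, its \emph{exponents}, and each exponent satisfies $|\chi|=\prod_\alpha|\alpha|^{c_\alpha}$ with real $c_\alpha\ge0$, where $\alpha$ runs over the weights of $A_M$ on $\operatorname{Lie}N$. Consequently, if $a\in A_M$ and $|\alpha(a)|\le1$ for all such $\alpha$, then every eigenvalue $\mu$ of $a$ on $(\pi_0)_N$ has the form $\delta_P(a)^{1/2}\chi(a)$ and satisfies $|\mu|\le\delta_P(a)^{1/2}$.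

\medskip
We write $\delta_H$ for the restriction of $\delta_{P_{H,0}}$ to $A$; it takes values in $q^{\mathbb{Z}}$. For $\lambda\in X_*\cap V^+$,
\begin{equation}\label{eq:delta}
\delta_{P_H(\lambda)}(a)=\delta_H(a)\qquad\text{for all }a\in A\text{ central in }Z_H(\lambda).
\end{equation}
Indeed, the weights $\alpha$ of $A$ on $\mathfrak{h}$ with $\langle\alpha,\lambda\rangle>0$ are positive roots, so $\operatorname{Lie}N_{H,0}$ is the direct sum of $\operatorname{Lie}N_H(\lambda)$ and a subspace of $\operatorname{Lie}Z_H(\lambda)$, and on the latter $\operatorname{Ad}(a)$ is trivial.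

\section{Cones and commuting Hecke operators}\label{sec:hecke}

\subsection{Aligned families}
The relation $e_\Gamma a^n=T^n$ of Section~\ref{sec:example} came from a factorization of $\Gamma$ that is contracted on one side and expanded on the other by $a$. To multiply operators attached to several cocharacters, they must all contract the same subgroup of $G$. The chamber $V^+$ only sees the roots of $H$ and is too coarse for this, so we subdivide it.

Fix a closed embedding $G\subset\mathrm{GL}_d$ over $F$ in which $A$ is diagonal, with diagonal characters $\chi_1,\dots,\chi_d\in X^*(A)$.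

\begin{definition}
A finite family $(\lambda_i)_{i\in I}$ in $X_*\cap V^+$ is \emph{aligned} if for all $s,t$ the integers $\langle\chi_s-\chi_t,\lambda_i\rangle$, $i\in I$, are all $\ge0$ or all $\le0$. We then put $\lambda_I=\sum_{i\in I}\lambda_i$, $a_i=\lambda_i(\varpi)$, and $a^n=\prod_{i\in I}a_i^{n_i}$ for $n\in\mathbb{N}^I$.
\end{definition}

A family with one member is aligned, and so is the empty family, with $\lambda_\emptyset=0$. Conjugation $g\mapsto a^nga^{-n}$ multiplies the entry $g_{st}$ by $\varpi^{\epsilon_{st}(n)}$, where $\epsilon_{st}(n)=\sum_in_i\langle\chi_s-\chi_t,\lambda_i\rangle$. Put $\epsilon_{st}=\langle\chi_s-\chi_t,\lambda_I\rangle$. The terms of this sum of integers have one sign, so for an aligned family and $n\in\mathbb{N}^I$,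
\begin{equation}\label{eq:signs}
\epsilon_{st}>0\Rightarrow\epsilon_{st}(n)\ge\min_in_i,\qquad \epsilon_{st}=0\Rightarrow\epsilon_{st}(n)=0,\qquad \epsilon_{st}<0\Rightarrow\epsilon_{st}(n)\le-\min_in_i .
\end{equation}
By (F2), all $\lambda_i$ are central in $Z_G(\lambda_I)$, and $a^nua^{-n}\to1$, $a^{-n}\bar ua^n\to1$ as $\min_in_i\to\infty$ for $u\in N_G(\lambda_I)$, $\bar u\in N_G(-\lambda_I)$.

We fix a simplicial rational fan with support $V^+$ whose cones have aligned generators. Concretely, this is a finite family $(\lambda_i)_{i\in\Delta(1)}$ of nonzero elements of $X_*\cap V^+$ and a collection $\Delta$ of subsets of $\Delta(1)$, called cones, such that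
\begin{enumerate}
\item[($\Delta$1)] $\Delta$ contains all one-element sets and is closed under passing to subsets;
\item[($\Delta$2)] for $I\in\Delta$ the family $(\lambda_i)_{i\in I}$ is linearly independent and aligned;
\item[($\Delta$3)] $V^+$ is the disjoint union of the sets $\{\sum_{i\in I}t_i\lambda_i:\text{all }t_i>0\}$, $I\in\Delta$.
\end{enumerate}
Such data exist. Consider the closed faces of the arrangement of hyperplanes in $V$ defined by the nonzero ones among the forms $\chi_s-\chi_t$ and $\chi_s$. They contain no lines, because the $\chi_s$ span the dual of $V$. The roots of $H$ are of the form $\chi_s-\chi_t$ since $\mathfrak{h}\subset\mathfrak{gl}_d$, so $V^+$ is a union of faces. Choose $\lambda_\sigma\in X_*$ in the relative interior of each nonzero face $\sigma\subset V^+$, and let $\Delta$ consist of the chains $\sigma_1\subsetneq\dots\subsetneq\sigma_r$. The members of a chain lie in $\sigma_r$, on which every $\chi_s-\chi_t$ has one sign, so they are aligned. A linear form that is nonnegative on $\sigma_k$ and vanishes exactly on $\sigma_{k-1}$ is positive on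 $\lambda_{\sigma_k}$; this gives linear independence. If $0\ne v\in V^+$ lies in the relative interior of $\sigma$, there is a largest $t$ with $v-t\lambda_\sigma\in\sigma$, because $-\lambda_\sigma\notin\sigma$; it is positive and $v-t\lambda_\sigma$ lies in a proper face, so induction writes $v$ as in ($\Delta$3). Conversely, if $v=\sum_kt_k\lambda_{\sigma_k}$ with all $t_k>0$, then $v$ lies in the relative interior of $\sigma_r$, so $\sigma_r=\sigma$, and the linear form above shows $t_r=t$; induction gives uniqueness.

\subsection{Congruence subgroups}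
Let $\Gamma(\ell)=1+\varpi^\ell M_d(\mathcal{O})$ for $\ell\ge1$. These groups form a basis of neighborhoods of $1$ in $\mathrm{GL}_d$.

\begin{lemma}\label{lem:iwahori}
Let $\mathsf{G}$ be $G$ or $H$, and let finitely many aligned families be given. For all large $\ell$ the following holds for each given family $(\lambda_i)_{i\in I}$. Put $\Gamma=\mathsf{G}\cap\Gamma(\ell)$, $\Gamma^\pm=\Gamma\cap N_{\mathsf{G}}(\pm\lambda_I)$, $\Gamma^0=\Gamma\cap Z_{\mathsf{G}}(\lambda_I)$. Then $\Gamma=\Gamma^+\Gamma^0\Gamma^-$ with unique factorization, and $e_\Gamma=e_{\Gamma^+}e_{\Gamma^0}e_{\Gamma^-}$. For $n\in\mathbb{N}^I$ the element $a=a^n$ centralizes $\Gamma^0$, and $a\Gamma^+a^{-1}\subset\Gamma^+$, $a^{-1}\Gamma^-a\subset\Gamma^-$.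
\end{lemma}

\begin{proof}
Order the basis so that $N(\lambda_I)\subset\mathrm{GL}_d$ is block upper triangular. If $g\in\Gamma(\ell)$ is written in $2\times2$ block form, with the last diagonal block split off, then
\[
\begin{pmatrix}g_1&g_2\\g_3&g_4\end{pmatrix}=\begin{pmatrix}1&g_2g_4^{-1}\\0&1\end{pmatrix}\begin{pmatrix}g_1-g_2g_4^{-1}g_3&0\\0&g_4\end{pmatrix}\begin{pmatrix}1&0\\g_4^{-1}g_3&1\end{pmatrix}
\]
with all factors in $\Gamma(\ell)$. Induction on the number of blocks factors $g$ in the big cell of $\mathrm{GL}_d$ with factors in $\Gamma(\ell)$. For large $\ell$ the group $\Gamma$ lies in the big cell of $\mathsf{G}$ for each of the finitely many $\lambda_I$. An element of $\Gamma$ then has a factorization in $\mathsf{G}$ and one in $\Gamma(\ell)$, and they coincide by uniqueness in $\mathrm{GL}_d$.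

The group $\Gamma^0$ normalizes $\Gamma^+$, so $\Gamma^+\Gamma^0$ is a compact group, and its Haar measure is the image of the product measure on $\Gamma^+\times\Gamma^0$. The group $\Gamma^+\Gamma^0\times\Gamma^-$ acts simply transitively on $\Gamma$ by left and right translation. Both the Haar probability measure of $\Gamma$ and the image of the product measure on $\Gamma^+\times\Gamma^0\times\Gamma^-$ are invariant under this action, so they agree. This gives the formula for $e_\Gamma$.

Finally, $a$ is central in $Z_{\mathsf{G}}(\lambda_I)$, so it normalizes $N_{\mathsf{G}}(\pm\lambda_I)$, and by \eqref{eq:signs} conjugation by $a$ (by $a^{-1}$) multiplies the nonzero entries of $u-1$ for $u\in\Gamma^+$ (for $u\in\Gamma^-$) by elements of $\mathcal{O}$.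
\end{proof}

Fix $\ell_0$ such that the lemma holds for $\mathsf{G}=G$, all cones of $\Delta$ and all $\ell\ge\ell_0$. A \emph{level} is a subgroup $\Gamma=G\cap\Gamma(\ell)$ with $\ell\ge\ell_0$. Any finite set of vectors in smooth modules is fixed by some level.

\subsection{Hecke operators and Jacquet modules}
Let $B$ be a commutative $\mathbb{Q}$-algebra, $\rho$ a smooth $B[G]$-module and $\Gamma$ a level. For $g\in G$ let $T_g$ be the restriction of $e_\Gamma g$ to $\rho^\Gamma$. For $i\in\Delta(1)$ put $T_i=T_{a_i}$, $M_i=Z_G(\lambda_i)$, $N_i=N_G(\lambda_i)$, $P_i=M_iN_i$, and let $\mathrm{pr}_i\colon\rho\to\rho_{N_i}$ be the projection. The module $\rho^\Gamma$ depends on the level and the Jacquet module does not. Parts (b) and (c) below say that $T_i$ is a lift of the action of $a_i$ on $\rho_{N_i}$ and differs from it only by a locally nilpotent part.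

\begin{lemma}\label{lem:hecke}
\begin{enumerate}
\item[(a)] For $I\in\Delta$ the operators $T_i$, $i\in I$, commute, and $T_{a^n}=\prod_{i\in I}T_i^{n_i}$ for $n\in\mathbb{N}^I$.
\item[(b)] $\mathrm{pr}_i(T_iv)=a_i\,\mathrm{pr}_i(v)$ for $v\in\rho^\Gamma$.
\item[(c)] For $v\in\rho^\Gamma$ we have $\mathrm{pr}_i(v)=0$ if and only if $T_i^rv=0$ for some $r$.
\item[(d)] For a ring homomorphism $B\to B'$ and $\rho'=\rho\otimes_BB'$ we have $\rho'^{\,\Gamma}=\rho^\Gamma\otimes_BB'$ and $\rho'_{N_i}=\rho_{N_i}\otimes_BB'$, compatibly with $T_g$ and $\mathrm{pr}_i$.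
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $a=a^n$, $b=a^{n'}$, Lemma~\ref{lem:iwahori} for the cone $I$ gives
\[
e_\Gamma\,a\,e_\Gamma\,b\,e_\Gamma=e_\Gamma\,a\,e_{\Gamma^+}e_{\Gamma^0}e_{\Gamma^-}\,b\,e_\Gamma=e_\Gamma\,e_{a\Gamma^+a^{-1}}e_{\Gamma^0}\,ab\,e_{b^{-1}\Gamma^-b}\,e_\Gamma=e_\Gamma\,ab\,e_\Gamma ,
\]
that is, $T_aT_b=T_{ab}$.

(b) Use the factorization for the cone $\{i\}$, so $\Gamma^+\subset N_i$, and let $a=a_i$, $r\ge0$. The vector $a^rv$ is fixed by $a^r\Gamma a^{-r}$, which contains $\Gamma^0$ and $\Gamma^-$. With (a) we get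
\begin{equation}\label{eq:Tr}
T_i^rv=e_\Gamma a^rv=e_{\Gamma^+}a^rv=a^re_{a^{-r}\Gamma^+a^r}v .
\end{equation}
Averaging over a subgroup of $N_i$ does not change the image in $\rho_{N_i}$, so $\mathrm{pr}_i(T_i^rv)=a^r\mathrm{pr}_i(v)$.

(c) If $T_i^rv=0$, then $a^r\mathrm{pr}_i(v)=0$, so $\mathrm{pr}_i(v)=0$. Conversely let $v=\sum_k(u_kv_k-v_k)$ be a finite sum with $u_k\in N_i$. Since $a^ru_ka^{-r}\to1$, all $u_k$ lie in $a^{-r}\Gamma^+a^r$ for some $r$. Then $e_{a^{-r}\Gamma^+a^r}v=0$, and $T_i^rv=0$ by \eqref{eq:Tr}.

(d) The averaging operator on $\rho'$ is $e_\Gamma\otimes1$, and the image of an idempotent is a direct summand, so it commutes with tensor products. The module $\rho_{N_i}$ is the cokernel of $\bigoplus_{u\in N_i}\rho\to\rho$, $(v_u)\mapsto\sum_u(uv_u-v_u)$, and tensor products are right exact.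
\end{proof}

\section{Volumes of double cosets}\label{sec:volumes}

An estimate for $\operatorname{vol}(KmK)$ would suffice for convergence, but an algebraic formula needs exact values. For $H=\mathrm{PGL}_2$, $K=\mathrm{PGL}_2(\mathcal{O})$ of volume $1$ and $a=\operatorname{diag}(\varpi,1)$, the volume of $Ka^nK$ is the index $[K:K\cap a^nKa^{-n}]$, the number of points of $\mathbb{P}^1(\mathcal{O}/\varpi^n)$. It equals $(1+q^{-1})q^n=(1+q^{-1})\delta_H(a^n)^{-1}$ for $n\ge1$ and $1$ for $n=0$. So the volume is exactly geometric away from the wall, with a different constant on the wall. We prove the first statement in general and then treat the boundary by induction on the dimension of the cone.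

\begin{lemma}\label{lem:volume}
Let $C_1,C_2\subset H$ be compact open subgroups and $(\lambda_i)_{i\in I}$ an aligned family. There are $r_0\in\mathbb{N}$ and $c\in\mathbb{Q}_{>0}$ such that $\operatorname{vol}(C_1\cap a^nC_2a^{-n})=c\,\delta_H(a^n)$ for all $n\in\mathbb{N}^I$ with all $n_i\ge r_0$.
\end{lemma}

\begin{proof}
For $I=\emptyset$ there is nothing to prove. Let $L=Z_H(\lambda_I)$, $N^\pm=N_H(\pm\lambda_I)$, and let $\Gamma=H\cap\Gamma(\ell)\subset C_1\cap C_2$ be as in Lemma~\ref{lem:iwahori} for $\mathsf{G}=H$. Write $a=a^n$; it is central in $L$.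

First we treat $\Gamma$. We have $a\Gamma a^{-1}=(a\Gamma^+a^{-1})\Gamma^0(a\Gamma^-a^{-1})$ with $a\Gamma^+a^{-1}\subset\Gamma^+$ and $a\Gamma^-a^{-1}\supset\Gamma^-$. Uniqueness of factorization in the big cell gives $\Gamma\cap a\Gamma a^{-1}=(a\Gamma^+a^{-1})\Gamma^0\Gamma^-$, and $\Gamma$ is the disjoint union of $[\Gamma^+:a\Gamma^+a^{-1}]$ left translates of this set. By \eqref{eq:delta}, $\operatorname{vol}(\Gamma\cap a\Gamma a^{-1})=\operatorname{vol}(\Gamma)\,\delta_H(a)$.

Next consider the map $g\mapsto(g\Gamma,a^{-1}ga\Gamma)$ from $C_1\cap aC_2a^{-1}$ to the finite set $C_1/\Gamma\times C_2/\Gamma$. Two elements $g,g'$ have the same image if and only if $g^{-1}g'\in\Gamma\cap a\Gamma a^{-1}$, and the image is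
\[
\mathcal{S}_a=\{(\xi,\eta):\text{there is }g\in\xi\text{ with }a^{-1}ga\in\eta\}.
\]
So $\operatorname{vol}(C_1\cap aC_2a^{-1})=|\mathcal{S}_a|\operatorname{vol}(\Gamma)\delta_H(a)$. It remains to show that $\mathcal{S}_a$ stabilizes. If both $g$ and $a^{-1}ga$ stay bounded while $a$ goes deep into the cone, then $g$ approaches $LN^-$ and $a^{-1}ga$ approaches $LN^+$. This suggests the limit
\[
\mathcal{S}=\{(\xi,\eta):\text{there are }l\in L,\ \bar u\in N^-,\ u\in N^+\text{ with }l\bar u\in\xi,\ lu\in\eta\},
\]
and we claim that $\mathcal{S}_a=\mathcal{S}$ when $\min_in_i$ is large.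

Let $(\xi,\eta)\in\mathcal{S}$ with $l,\bar u,u$ as in the definition, and put $g=l(aua^{-1})\bar u$. Then $g=l\bar u\cdot\bar u^{-1}(aua^{-1})\bar u$ and $a^{-1}ga=lu\cdot a^{-1}\bar ua$. As $\min_in_i\to\infty$, both $\bar u^{-1}(aua^{-1})\bar u$ and $a^{-1}\bar ua$ tend to $1$, so eventually $g\in l\bar u\Gamma=\xi$ and $a^{-1}ga\in lu\Gamma=\eta$. As $\mathcal{S}$ is finite, $\mathcal{S}\subset\mathcal{S}_a$ for $\min_in_i$ large.

Suppose that $\mathcal{S}_a\subset\mathcal{S}$ fails for $n$ with $\min_in_i$ arbitrarily large. By finiteness some $(\xi,\eta)\notin\mathcal{S}$ lies in $\mathcal{S}_{b_k}$ for a sequence $b_k=a^{n(k)}$ with $\min_in(k)_i\to\infty$. Choose $g_k\in\xi$ with $g_k'=b_k^{-1}g_kb_k\in\eta$. The cosets are compact, so we may assume $g_k\to g\in\xi$ and $g_k'\to g'\in\eta$. The entries satisfy $(g_k)_{st}=\varpi^{\epsilon_{st}(n(k))}(g'_k)_{st}$ and are bounded. By \eqref{eq:signs}, $g_{st}=0$ if $\epsilon_{st}>0$, $g'_{st}=0$ if $\epsilon_{st}<0$, and $g_{st}=g'_{st}$ if $\epsilon_{st}=0$. By (F2), $g\in LN^-$ and $g'\in LN^+$ with the same component in $L$.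 So $(\xi,\eta)\in\mathcal{S}$, a contradiction.

The lemma holds with $c=|\mathcal{S}|\operatorname{vol}(\Gamma)$, which is rational by the choice of $dh$ and positive because $(\Gamma,\Gamma)\in\mathcal{S}$.
\end{proof}

For $h\in H$ put $\mathrm{v}(h)=\operatorname{vol}(KhK)=\operatorname{vol}(K)^2/\operatorname{vol}(K\cap hKh^{-1})\in\mathbb{Q}_{>0}$.

\begin{lemma}\label{lem:pieces}
There are finitely many cones $I_j\in\Delta$, elements $m_j\in M_H$ and constants $c_j\in\mathbb{Q}_{>0}$ $(j\in J)$ such that $\Lambda\cap V^+$ is the disjoint union of the sets $\nu(m_j)+\sum_{i\in I_j}\mathbb{N}\lambda_i$ and $\mathrm{v}(m_ja^n)=c_j\,\delta_H(a^n)^{-1}$ for all $n\in\mathbb{N}^{I_j}$.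
\end{lemma}

\begin{proof}
For $b\in\Lambda\cap V^+$ and $I\in\Delta$ put $\mathcal{C}(b,I)=b+\sum_{i\in I}\mathbb{N}\lambda_i\subset\Lambda\cap V^+$. A point $\sum_{i\in I}t_i\lambda_i$ of $\Lambda$ with all $t_i>0$ is uniquely $b+\sum_in_i\lambda_i$ with $n\in\mathbb{N}^I$ and $b$ in the finite set $\Lambda\cap\{\sum_it_i\lambda_i:0<t_i\le1\}$. By ($\Delta$3), $\Lambda\cap V^+$ is a finite disjoint union of sets $\mathcal{C}(b,I)$. We show by induction on $|I|$ that each $\mathcal{C}(b,I)$ is a finite disjoint union of sets of the required form. Let $m\in M_H$ with $\nu(m)=b$. For $I=\emptyset$ take $c=\mathrm{v}(m)$. In general, conjugating by $m^{-1}$ preserves volumes, so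
\[
\mathrm{v}(ma^n)=\operatorname{vol}(K)^2/\operatorname{vol}(m^{-1}Km\cap a^nKa^{-n}),
\]
and by Lemma~\ref{lem:volume} this equals $c\,\delta_H(a^n)^{-1}$ with $c\in\mathbb{Q}_{>0}$ when all $n_i\ge r_0$. Hence $\mathcal{C}(b+r_0\lambda_I,I)$ has the required form, with the element $m'=m\prod_ia_i^{r_0}$ and the rational constant $\mathrm{v}(m')$. Number $I=\{1,\dots,r\}$ and sort the remaining $n$ by the first index $s$ with $n_s<r_0$ and the value $t=n_s$. The points with given $(s,t)$ form the set $\mathcal{C}(b'',I\setminus\{s\})$ with $b''=b+r_0(\lambda_1+\dots+\lambda_{s-1})+t\lambda_s$. By ($\Delta$1) the induction hypothesis applies to these finitely many sets.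
\end{proof}

We fix data as in Lemma~\ref{lem:pieces}. By (F1) and ($\Delta$2), $H$ is the disjoint union of the double cosets $Km_ja^nK$ with $j\in J$, $n\in\mathbb{N}^{I_j}$. On $KhK$ the group $K\times K$ acts transitively, so $dh$ restricts to $\mathrm{v}(h)$ times the image of the probability measure under $(k,k')\mapsto khk'$. Put
\[
\gamma_i=\delta_H(a_i)^{-1}\in q^{\mathbb{Z}}\subset\mathbb{Q}^\times,\qquad\gamma^n=\prod_i\gamma_i^{n_i}=\delta_H(a^n)^{-1}.
\]
A locally constant function $\Phi\colon H\to\mathbb{C}$ is integrable if and only if the right side of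
\begin{equation}\label{eq:integration}
\int_H\Phi\,dh=\sum_{j\in J}c_j\sum_{n\in\mathbb{N}^{I_j}}\gamma^n\int_{K\times K}\Phi(k\,m_ja^n\,k')\,dk\,dk'
\end{equation}
is finite for $|\Phi|$, and then \eqref{eq:integration} holds.

\section{A finite formula for the period}\label{sec:formula}

Let $B$ be a commutative $\mathbb{Q}$-algebra and let $\rho,\tilde\rho$ be smooth $B[G]$-modules with an invariant $B$-bilinear pairing into $B$. Let $v\in\rho$, $w\in\tilde\rho$. The sets $\{k'v:k'\in K\}$ and $\{m_j^{-1}k^{-1}w:k\in K,\ j\in J\}$ are finite; call a level $\Gamma$ \emph{adapted} to $(v,w)$ if it fixes all these vectors. For an adapted level, $\langle T_gv',w'\rangle=\langle gv',e_\Gamma w'\rangle=\langle gv',w'\rangle$ when $v'\in\rho^\Gamma$, $w'\in\tilde\rho^\Gamma$, so Lemma~\ref{lem:hecke}(a) gives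
\begin{equation}\label{eq:term}
\gamma^n\langle k\,m_ja^n\,k'v,w\rangle=\Bigl\langle\prod_{i\in I_j}(\gamma_iT_i)^{n_i}\,k'v,\ m_j^{-1}k^{-1}w\Bigr\rangle\qquad(n\in\mathbb{N}^{I_j}).
\end{equation}
Summing formally over $n$ in \eqref{eq:integration} leads to the following definition. If $\Gamma$ is adapted to $(v,w)$ and $1-\gamma_iT_i$ is invertible on $\rho^\Gamma$ for all $i\in\Delta(1)$, put
\begin{equation}\label{eq:formula}
\alpha_\Gamma(v,w)=\sum_{j\in J}c_j\int_{K\times K}\Bigl\langle\prod_{i\in I_j}(1-\gamma_iT_i)^{-1}k'v,\ m_j^{-1}k^{-1}w\Bigr\rangle\,dk\,dk'\ \in B .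
\end{equation}
This is a finite sum with rational coefficients. If $\beta\colon B\to B'$ is a ring homomorphism, then $\Gamma$ is adapted to $(v\otimes1,w\otimes1)$, the operators $1-\gamma_iT_i$ remain invertible by Lemma~\ref{lem:hecke}(d), and
\begin{equation}\label{eq:basechange}
\alpha_\Gamma(v\otimes1,w\otimes1)=\beta(\alpha_\Gamma(v,w)).
\end{equation}
The definition does not show that $\alpha_\Gamma(v,w)$ is independent of $\Gamma$ or invariant under $H$. These properties will come from the comparison with the integral.

Over $\mathbb{C}$ the formal summation is legitimate when each $\gamma_iT_i$ has spectral radius less than $1$. This can be read off from the Jacquet modules, uniformly in the level. We say that a smooth complex representation $\rho$ of $G$ satisfies \emph{condition} (C) if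
\begin{equation}
\text{every eigenvalue }\mu\text{ of }a_i\text{ on }\rho_{N_i}\text{ satisfies }|\mu|<\delta_H(a_i),\text{ for all }i\in\Delta(1).\tag{C}
\end{equation}

\begin{proposition}\label{prop:convergence}
Let $\rho$ be a smooth admissible complex representation of $G$ satisfying {\rm(C)}, and let $\tilde\rho$ be a smooth complex representation with an invariant pairing $\rho\times\tilde\rho\to\mathbb{C}$. Then $\gamma_iT_i$ has spectral radius less than $1$ on $\rho^\Gamma$ for every level $\Gamma$ and every $i$. For $v\in\rho$, $w\in\tilde\rho$ the function $h\mapsto\langle hv,w\rangle$ is integrable over $H$, and $\int_H\langle hv,w\rangle\,dh=\alpha_\Gamma(v,w)$ for every level $\Gamma$ adapted to $(v,w)$.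
\end{proposition}

\begin{proof}
Let $T_iv'=\mu v'$ with $0\ne v'\in\rho^\Gamma$ and $\mu\ne0$. No power of $T_i$ kills $v'$, so $\mathrm{pr}_i(v')\ne0$ by Lemma~\ref{lem:hecke}(c), and $a_i\,\mathrm{pr}_i(v')=\mu\,\mathrm{pr}_i(v')$ by Lemma~\ref{lem:hecke}(b). Condition (C) gives $|\gamma_i\mu|<1$.

Let $\Gamma$ be adapted to $(v,w)$ and fix an operator norm on the finite-dimensional space $\rho^\Gamma$. Then $\sum_r\|(\gamma_iT_i)^r\|<\infty$ for each $i$, so
\[
\sum_{n\in\mathbb{N}^{I_j}}\Bigl\|\prod_{i\in I_j}(\gamma_iT_i)^{n_i}\Bigr\|\le\prod_{i\in I_j}\sum_{r\ge0}\|(\gamma_iT_i)^r\|<\infty,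
\]
and the series of operators sums to $\prod_{i\in I_j}(1-\gamma_iT_i)^{-1}$. Only finitely many vectors $k'v$ and linear forms $\langle\cdot,m_j^{-1}k^{-1}w\rangle$ occur in \eqref{eq:term}. Hence the right side of \eqref{eq:integration} is finite for $|\langle hv,w\rangle|$, and for $\langle hv,w\rangle$ it equals \eqref{eq:formula}.
\end{proof}

\section{Strong temperedness as an inequality}\label{sec:tempered}

By (F4) the eigenvalues of $a_i$ on the Jacquet module of a tempered representation are bounded by $\delta_{P_i}(a_i)^{1/2}$, while (C) asks for the strict bound $\delta_H(a_i)$. We must extract the inequality between these numbers from integrability. For this we need a tempered matrix coefficient that is positive and attains the bound, and the spherical function of $I^G_{P_0}(1)$ has both properties.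

\begin{proposition}\label{prop:inequality}
Let $H\backslash G$ be strongly tempered, $0\ne\lambda\in X_*\cap V^+$, $a=\lambda(\varpi)$ and $P=P_G(\lambda)$. Then $\delta_P(a)^{1/2}<\delta_H(a)$.
\end{proposition}

\begin{proof}
Choose a maximal split torus $A_0\supset A$ of $G$ and a minimal parabolic subgroup $P_0=M_0N_0$ with $M_0=Z_G(A_0)$ whose closed chamber contains $\lambda$. Then $P_0\subset P$ and $N_G(\lambda)\subset N_0$, and the argument for \eqref{eq:delta}, applied to $G$, gives $\delta_{P_0}(a)=\delta_P(a)$. Let $K_G$ be as in (F3) and $\sigma=I_{P_0}^G(1)$, with the invariant pairing $\langle\phi,\phi'\rangle=\int_{K_G}\phi\phi'$. The function $\phi_0(bk)=\delta_{P_0}(b)^{1/2}$ $(b\in P_0,\ k\in K_G)$ is well defined, because $\delta_{P_0}$ is trivial on the compact group $P_0\cap K_G$, and it is a positive vector in $\sigma$. Put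
\[
\Xi(g)=\langle\sigma(g)\phi_0,\phi_0\rangle=\int_{K_G}\phi_0(kg)\,dk>0 .
\]
By (F3), $\Xi$ is a finite sum of matrix coefficients of irreducible tempered representations, so $\int_H\Xi\,dh<\infty$.

\emph{Lower bound on powers of $a$.} Let $\Gamma=\Gamma^+\Gamma^0\Gamma^-\subset K_G$ be as in Lemma~\ref{lem:iwahori} for $G$ and the family $(\lambda)$. For $k=k^+k^0k^-\in\Gamma$ and $r\ge0$ we have $ka^r=k^+\cdot a^r\cdot k^0(a^{-r}k^-a^r)$ with $k^+\in N_0$, $a^r\in A_0$ and the last factor in $K_G$. So $\phi_0(ka^r)=\delta_P(a)^{r/2}$, and $\Xi(a^r)\ge[K_G:\Gamma]^{-1}\delta_P(a)^{r/2}$.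

\emph{Passing to double cosets.} The group $K\subset H$ need not lie in $K_G$, so $\Xi$ need not be bi-$K$-invariant, but it is so up to a constant. The function $(g,k)\mapsto\phi_0(gk)/\phi_0(g)$ on $G\times K$ is continuous, positive and left $P_0$-invariant in $g$. As $P_0\backslash G\times K$ is compact, it is bounded below by some $\kappa>0$, that is, $\sigma(k)\phi_0\ge\kappa\phi_0$ pointwise for $k\in K$. Translation preserves pointwise inequalities, so for $k,k'\in K$,
\[
\Xi(kgk')=\langle\sigma(g)\sigma(k')\phi_0,\sigma(k^{-1})\phi_0\rangle\ge\kappa^2\,\Xi(g).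
\]
The double cosets $Ka^rK$, $r\ge0$, are distinct by (F1), because $\lambda\ne0$. By Lemma~\ref{lem:volume} with $C_1=C_2=K$ and the family $(\lambda)$, there is $c'>0$ with $\mathrm{v}(a^r)=c'\delta_H(a)^{-r}$ for $r\ge r_0$. Therefore
\[
\infty>\int_H\Xi\,dh\ \ge\ c'\kappa^2[K_G:\Gamma]^{-1}\sum_{r\ge r_0}\bigl(\delta_P(a)^{1/2}\delta_H(a)^{-1}\bigr)^r,
\]
and the ratio of this geometric series is less than $1$.
\end{proof}

\begin{lemma}\label{lem:temperedC}
Suppose that $\delta_{P_i}(a_i)^{1/2}<\delta_H(a_i)$ for all $i\in\Delta(1)$; by Proposition~\ref{prop:inequality} this holds if $H\backslash G$ is strongly tempered. Then every irreducible tempered representation of $G$ satisfies {\rm(C)}.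
\end{lemma}

\begin{proof}
The element $a_i$ lies in the image of $\lambda_i$, a split torus central in $M_i$, and $|\alpha(a_i)|<1$ for the weights $\alpha$ on $\operatorname{Lie}N_i$ since $\lambda_i$ acts there with positive weights. By (F4), each eigenvalue $\mu$ satisfies $|\mu|\le\delta_{P_i}(a_i)^{1/2}<\delta_H(a_i)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Roots come in pairs $\pm\alpha$, so the weights of $A$ on $\mathfrak{g}$, and those on $\mathfrak{h}$, sum to zero. Hence the positive numbers among the $\langle\alpha,\lambda\rangle$ contribute half of the norm, and for $\lambda\in X_*\cap V^+$, $a=\lambda(\varpi)$, we get from (F2) and \eqref{eq:delta}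
\[
\delta_{P_G(\lambda)}(a)=q^{-\|\lambda\|_{\mathfrak{g}}/2},\qquad\delta_H(a)=\delta_{P_H(\lambda)}(a)=q^{-\|\lambda\|_{\mathfrak{h}}/2}.
\]
Thus $\delta_{P_G(\lambda)}(a)^{1/2}<\delta_H(a)$ is equivalent to $\|\lambda\|_{\mathfrak{g}}>2\|\lambda\|_{\mathfrak{h}}$, and so to $\|\lambda\|_{\mathfrak{g}/\mathfrak{h}}>\|\lambda\|_{\mathfrak{h}}$, because $\|\lambda\|_{\mathfrak{g}}=\|\lambda\|_{\mathfrak{h}}+\|\lambda\|_{\mathfrak{g}/\mathfrak{h}}$. The normalizer of $A$ in $H$ acts on $\mathfrak{g}$ and $\mathfrak{h}$ and permutes the weights, so the norms are invariant under the Weyl group of $(H,A)$, which moves every $\lambda$ into $V^+$. If $H\backslash G$ is strongly tempered, the inequality follows from Proposition~\ref{prop:inequality}. If the inequality holds for all nonzero $\lambda$, then every irreducible tempered representation satisfies (C) by Lemma~\ref{lem:temperedC}, and its matrix coefficients are integrable over $H$ by Proposition~\ref{prop:convergence}.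
\end{proof}

\section{Periods in families}\label{sec:families}

\subsection{One level controls all levels}
To define \eqref{eq:formula} over an open subset of $\operatorname{Spec}(R)$ for all vectors, we need $1-\gamma_iT_i$ to be invertible there at all levels. The link between the levels is the Jacquet module: $a_i$ is central in $M_i$, so a polynomial identity for $a_i$ that holds on generators of $\rho_{N_i}$ over $M_i$ holds everywhere. Call a level $\Gamma_1$ \emph{generating} for a smooth $B[G]$-module $\rho$ if $\mathrm{pr}_i(\rho^{\Gamma_1})$ generates $\rho_{N_i}$ as a $B[M_i]$-module for every $i\in\Delta(1)$. By Lemma~\ref{lem:hecke}(d), a generating level for $\rho$ is generating for every $\rho\otimes_BB'$.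

\begin{lemma}\label{lem:generating}
A finitely generated smooth $B[G]$-module $\rho$ has a generating level.
\end{lemma}

\begin{proof}
Let $v_1,\dots,v_r$ be generators, fixed by a compact open subgroup $K_0$. Since $P_i\backslash G$ is compact, $G=\bigcup_sP_ig_{i,s}K_0$ with finitely many $g_{i,s}$. Then the vectors $g_{i,s}v_t$ generate $\rho$ over $B[P_i]$, so their images generate $\rho_{N_i}$ over $B[M_i]$. Take a level fixing all $g_{i,s}v_t$.
\end{proof}

\begin{lemma}\label{lem:levels}
Let $B$ be a Noetherian $\mathbb{Q}$-algebra, $\rho$ a smooth admissible $B[G]$-module with generating level $\Gamma_1$, and $i\in\Delta(1)$. Consider the following conditions.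
\begin{enumerate}
\item[(i)] $1-\gamma_iT_i$ is surjective on $\rho^{\Gamma_1}$.
\item[(ii)] There is $g\in B[X]$ with $(1-\gamma_ia_i)\,g(a_i)=1$ on $\rho_{N_i}$.
\item[(iii)] $1-\gamma_iT_i$ is bijective on $\rho^\Gamma$ for every level $\Gamma$.
\item[(iv)] $1-\gamma_ia_i$ is bijective on $\rho_{N_i}$.
\end{enumerate}
Then {\rm(i)}, {\rm(ii)}, {\rm(iii)} are equivalent and imply {\rm(iv)}, and all four are equivalent if $B$ is a field. If $g$ is as in {\rm(ii)}, then for every level $\Gamma$ there is $S\in\mathbb{Q}[X]$ such that on $\rho^\Gamma$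
\begin{equation}\label{eq:inverse}
(1-\gamma_iT_i)^{-1}=g(T_i)+S(T_i)\bigl(1-(1-\gamma_iT_i)g(T_i)\bigr).
\end{equation}
\end{lemma}

\begin{proof}
Write $\gamma=\gamma_i$, $T=T_i$, $\varphi=1-\gamma a_i$, and $W=\mathrm{pr}_i(\rho^{\Gamma_1})$. The $B$-module $W$ is finitely generated by admissibility and stable under $a_i$ by Lemma~\ref{lem:hecke}(b).

If (i) holds, then $\varphi$ is surjective on $W$, since $\mathrm{pr}_i$ carries $1-\gamma T$ to $\varphi$. If $B$ is a field and (iv) holds, then $\varphi$ is injective on the finite-dimensional space $W$, hence again surjective. Assume now that $\varphi W=W$. View $W$ as a finitely generated $B[X]$-module with $X$ acting as $\varphi$. Nakayama's lemma says that if $\mathfrak{a}W=W$ for an ideal $\mathfrak{a}$, then $1-\theta$ kills $W$ for some $\theta\in\mathfrak{a}$. With $\mathfrak{a}=(X)$ we obtain $g_0\in B[X]$ with $\varphi g_0(\varphi)=1$ on $W$. Put $g(X)=g_0(1-\gamma X)$. The endomorphism $\varphi g(a_i)-1$ of $\rho_{N_i}$ is $B[M_i]$-linear, because $a_i$ is central in $M_i$, and it kills the generating set $W$. So (ii) holds.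 The implications (ii)$\Rightarrow$(iv) and (iii)$\Rightarrow$(i) are immediate.

Assume (ii) and let $\Gamma$ be a level. Put $Q=\rho^\Gamma$ and $Q_0=\ker(\mathrm{pr}_i|_Q)$. As $B$ is Noetherian, $Q_0$ is finitely generated, and each generator is killed by a power of $T$ by Lemma~\ref{lem:hecke}(c). So $T^lQ_0=0$ for some $l$. Let $S=\sum_{s<l}\gamma^sX^s$ and $D=1-(1-\gamma T)g(T)$. By Lemma~\ref{lem:hecke}(b), $\mathrm{pr}_i\circ D=(1-\varphi g(a_i))\circ\mathrm{pr}_i=0$, so $DQ\subset Q_0$ and $T^lD=0$. Therefore
\[
(1-\gamma T)\bigl(g(T)+S(T)D\bigr)=(1-D)+(1-\gamma^lT^l)D=1 .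
\]
All factors are polynomials in $T$ and commute, so this is a two-sided inverse. This proves (iii) and \eqref{eq:inverse}.
\end{proof}

\subsection{The theorem for families}\label{subsec:proof-families}
The data $\Delta$, $a_i$, $N_i$ and condition (C) are those of Sections \ref{sec:hecke} and \ref{sec:formula}. For $f\in R$ let $D(f)\subset\operatorname{Spec}(R)$ be the principal open set, with $\mathcal{O}(D(f))=R_f$.

\begin{theorem}\label{thm:families}
Let $H\subset G$ be connected reductive groups over $F$. Let $R$ be a reduced Noetherian $\mathbb{Q}$-algebra, $\pi$ a finitely generated smooth admissible $R[G]$-module, $\tilde\pi$ a smooth $R[G]$-module, and $\langle\cdot,\cdot\rangle\colon\pi\times\tilde\pi\to R$ an invariant $R$-bilinear pairing. Let $\Sigma\subset\operatorname{Spec}(R)$ be a dense set of points, not necessarily closed. Suppose that for each $x\in\Sigma$ the set $\mathcal{E}'(x)$ of embeddings $\tau\colon k(x)\hookrightarrow\mathbb{C}$ such that $(\pi|_x)_\tau$ satisfies {\rm(C)} is nonempty.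
\begin{enumerate}
\item[(0)] For $x\in\Sigma$ and $\tau\in\mathcal{E}'(x)$ the integral $\alpha_{(\pi|_x)_\tau}(v,w)=\int_H\langle hv,w\rangle\,dh$ converges absolutely for all $v\in(\pi|_x)_\tau$, $w\in(\tilde\pi|_x)_\tau$.
\item[(1)] For $x\in\Sigma$ there is a unique bi-$H$-invariant pairing $\alpha_{\pi|_x}\colon\pi|_x\times\tilde\pi|_x\to k(x)$ with $\tau(\alpha_{\pi|_x}(v,w))=\alpha_{(\pi|_x)_\tau}(v\otimes1,w\otimes1)$ for all $\tau\in\mathcal{E}'(x)$ and all $v,w$.
\item[(2)] The set
\[
U=\{y\in\operatorname{Spec}(R):1-\delta_H(a_i)^{-1}a_i\text{ is invertible on }(\pi|_y)_{N_i}\text{ for all }i\in\Delta(1)\}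
\]
is open and contains $\Sigma$, and there is a unique bi-$H$-invariant $\mathcal{O}(U)$-bilinear pairing $\alpha_\pi\colon\pi_U\times\tilde\pi_U\to\mathcal{O}(U)$ with $\alpha_\pi(v,w)(x)=\alpha_{\pi|_x}(v|_x,w|_x)$ for all $x\in\Sigma$ and all $v,w$.
\item[(3)] For every $f\in R$ with $D(f)\subset U$ there is $r\ge0$ such that $f^r\alpha_\pi(v,w)|_{D(f)}$ lies in the image of $R\to R_f$ for all $v\in\pi$, $w\in\tilde\pi$.
\end{enumerate}
\end{theorem}

Neither strong temperedness nor irreducibility is assumed, and $\pi$ may have torsion.

\begin{proof}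
Every base change of $\pi$ is admissible: by the argument of Lemma~\ref{lem:hecke}(d), invariants under a compact open subgroup commute with base change. Part (0) is therefore contained in Proposition~\ref{prop:convergence}.

\emph{Part (1).} Let $\rho=\pi|_x$, and let $\Gamma$ be any level. Choose $\tau\in\mathcal{E}'(x)$. The determinant of $1-\gamma_iT_i$ on the finite-dimensional space $\rho^\Gamma$ maps under $\tau$ to the determinant on $\rho_\tau^\Gamma$, which is nonzero by Proposition~\ref{prop:convergence}. Hence
\begin{equation}\label{eq:invertible}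
1-\gamma_iT_i\text{ is invertible on }(\pi|_x)^\Gamma\text{ for all }x\in\Sigma,\text{ all }i\text{ and all levels }\Gamma.
\end{equation}
For $v\in\pi|_x$, $w\in\tilde\pi|_x$ and an adapted level $\Gamma$, formula \eqref{eq:formula} defines $\alpha_\Gamma(v,w)\in k(x)$, without reference to an embedding. By \eqref{eq:basechange} and Proposition~\ref{prop:convergence}, $\tau(\alpha_\Gamma(v,w))=\alpha_{\rho_\tau}(v\otimes1,w\otimes1)$ for every $\tau\in\mathcal{E}'(x)$. Fix one such $\tau$. It is injective, so $\alpha_\Gamma(v,w)$ is the only element with this property and does not depend on $\Gamma$; call it $\alpha_{\pi|_x}(v,w)$. Bilinearity over $k(x)$ and bi-$H$-invariance are identities between such values, and they hold after applying $\tau$ because they hold for the integral.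

\emph{The set $U$.} Let $\Gamma_1$ be a generating level for $\pi$ (Lemma~\ref{lem:generating}), and let $C_i$ be the cokernel of $1-\gamma_iT_i$ on $\pi^{\Gamma_1}$, a finitely generated $R$-module. Its support is closed, and by Nakayama's lemma over the local ring at $y$ it consists of the points $y$ with $C_i\otimes k(y)\ne0$. By right exactness and Lemma~\ref{lem:hecke}(d), $C_i\otimes k(y)$ is the cokernel of $1-\gamma_iT_i$ on $(\pi|_y)^{\Gamma_1}$. The equivalence of (i) and (iv) in Lemma~\ref{lem:levels} over the field $k(y)$ gives $U=\operatorname{Spec}(R)\setminus\bigcup_i\operatorname{Supp}C_i$. So $U$ is open, and $\Sigma\subset U$ by \eqref{eq:invertible}.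

\emph{The pairing on a principal open set.} Let $D(f)\subset U$. Then $(C_i)_f=0$, which is condition (i) of Lemma~\ref{lem:levels} for $\pi_f=\pi\otimes_RR_f$ over the Noetherian ring $R_f$. So $1-\gamma_iT_i$ is bijective on $\pi_f^\Gamma$ for all $i$ and all levels. For $v\in\pi_f$, $w\in\tilde\pi_f$ and an adapted level $\Gamma$, formula \eqref{eq:formula} defines $\alpha_{f,\Gamma}(v,w)\in R_f$, and \eqref{eq:basechange} for $R_f\to k(x)$ gives
\begin{equation}\label{eq:specialization}
\alpha_{f,\Gamma}(v,w)(x)=\alpha_{\pi|_x}(v|_x,w|_x)\qquad(x\in\Sigma\cap D(f)).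
\end{equation}
The role played by the injectivity of $\tau$ in part (1) is now played by the following principle: an element of $R_f$ that vanishes at all points of $\Sigma\cap D(f)$ is zero. Indeed, $\Sigma\cap D(f)$ is dense in $D(f)$, so the element lies in every prime ideal of $R_f$, and $R_f$ is reduced. By \eqref{eq:specialization} and part (1), $\alpha_f(v,w)=\alpha_{f,\Gamma}(v,w)$ does not depend on $\Gamma$, and $\alpha_f$ is $R_f$-bilinear and bi-$H$-invariant.

\emph{Gluing.} The set $U$ need not be affine, so we use the cover by all $D(f)\subset U$. Let $v\in\pi_U$, $w\in\tilde\pi_U$, with images $v_f,w_f$ in $\pi_f,\tilde\pi_f$. The elements $\alpha_f(v_f,w_f)$ and $\alpha_{f'}(v_{f'},w_{f'})$ take the same values on $\Sigma\cap D(ff')$, so they agree in $R_{ff'}$. They glue to $\alpha_\pi(v,w)\in\mathcal{O}(U)$. Bilinearity, invariance and the specialization property can be checked on each $D(f)$, where they hold. An element of $\mathcal{O}(U)$ vanishing on $\Sigma$ restricts to zero on each $D(f)$, which gives uniqueness and proves (2).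

\emph{Part (3).} Let $g_i\in R_f[X]$ be as in Lemma~\ref{lem:levels}(ii) for $\pi_f$. It does not depend on any level. Choose $r_i\ge0$ such that $f^{r_i}g_i$ has coefficients in the image of $R$. Let $\Gamma$ be a level and $Q'$ the image of $\pi^\Gamma$ in $\pi_f^\Gamma$, an $R$-submodule stable under all $T_i$. Multiplying \eqref{eq:inverse} by $f^{r_i}$ expresses $f^{r_i}(1-\gamma_iT_i)^{-1}$ as a polynomial in $T_i$ with coefficients in the image of $R$, since $S$ and $\gamma_i$ are rational. So this operator preserves $Q'$. Let $r=\sum_{i\in\Delta(1)}r_i$. For $v\in\pi$, $w\in\tilde\pi$ and $\Gamma$ adapted to $(v,w)$, each vector $f^r\prod_{i\in I_j}(1-\gamma_iT_i)^{-1}k'v$ lies in $Q'$, and its pairing with $m_j^{-1}k^{-1}w$ lies in the image of $R$. By \eqref{eq:formula}, so does $f^r\alpha_f(v,w)$.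
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}\label{subsec:proof-main}
The field $E$ has characteristic zero, so $R$ is a reduced Noetherian $\mathbb{Q}$-algebra.

Let $H$ be connected. For $x\in\Sigma$ and $\tau\in\mathcal{E}(\pi|_x)$ the representation $(\pi|_x)_\tau$ is irreducible, because $\pi|_x$ is absolutely irreducible, and tempered. By Lemma~\ref{lem:temperedC} it satisfies (C). Thus $\emptyset\ne\mathcal{E}(\pi|_x)\subset\mathcal{E}'(x)$, and Theorem~\ref{thm:families} applies. Its pairing $\alpha_{\pi|_x}$ has the required property for all $\tau\in\mathcal{E}(\pi|_x)$, and it is determined by this property because one such $\tau$ exists and is injective. Part (2) is Theorem~\ref{thm:families}(2); the description of $U$, the uniqueness of $\alpha_\pi$ and the bound on denominators in Theorem~\ref{thm:families}(3) hold as well.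

Now let $H$ be arbitrary, with identity component $H^0$. On $F$-points $H^0$ is an open subgroup of finite index, $H=\bigsqcup_sh_sH^0$. The restriction of $dh$ to $H^0$ is rational on compact open subgroups, $H^0\backslash G$ is strongly tempered, and for an irreducible tempered $\pi_0$,
\[
\int_H\langle hv,w\rangle\,dh=\sum_s\int_{H^0}\langle h_shv,w\rangle\,dh=\sum_s\int_{H^0}\langle hv,h_s^{-1}w\rangle\,dh .
\]
The connected case did not use sphericity, so it applies to $H^0$ and yields $U$, $\alpha^0_{\pi|_x}$ and $\alpha^0_\pi$. Put
\[
\alpha_{\pi|_x}(v,w)=\sum_s\alpha^0_{\pi|_x}(v,h_s^{-1}w),\qquad\alpha_\pi(v,w)=\sum_s\alpha^0_\pi(v,h_s^{-1}w).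
\]
These pairings are bilinear and have the required compatibility with every $\tau\in\mathcal{E}(\pi|_x)$ and with specialization at every $x\in\Sigma$. Injectivity of $\tau$ shows that $\alpha_{\pi|_x}$ is unique and inherits bi-$H$-invariance from $\alpha_{(\pi|_x)_\tau}$. For $h,h'\in H$ the element $\alpha_\pi(hv,h'w)-\alpha_\pi(v,w)$ of $\mathcal{O}(U)$ then vanishes on $\Sigma$, so it is zero, as in the proof of Theorem~\ref{thm:families}. This completes the proof of Theorem~\ref{thm:main}. \qed

\begin{remark}[Where the hypotheses enter]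
The rationality of $dh$ makes the constants $c_j$ rational. It cannot be dropped: if $H$ is trivial and has transcendental mass $c$, the period is $c\langle v,w\rangle$, which does not come from $k(x)$ when $k(x)$ is a number field and $\langle v,w\rangle\neq0$. Strong temperedness enters only through Proposition~\ref{prop:inequality}, and temperedness and absolute irreducibility of $\pi|_x$ only through (F4). Admissibility of $\pi$ makes the modules $\pi^\Gamma$ finitely generated, finite generation of $\pi$ provides the generating level, and the Noetherian property makes $T_i$ nilpotent on $\ker(\mathrm{pr}_i|_{\pi^\Gamma})$. Density of $\Sigma$ and reducedness of $R$ transfer invariance and independence of the level from the points of $\Sigma$ to $U$; without them a regular function is not determined by its values on $\Sigma$. Of $\tilde\pi$ only smoothness is used.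
\end{remark}

\begin{thebibliography}{9}

\bibitem{BT}
Bruhat and Tits, \emph{Groupes r\'eductifs sur un corps local I}.

\bibitem{CaiFan}
Li Cai and Yangyu Fan, \emph{Families of Canonical Local Periods on Spherical Varieties}, arXiv:2107.05921 (2021).

\bibitem{Springer}
Springer, \emph{Linear Algebraic Groups}.

\bibitem{Tits}
Tits, \emph{Reductive groups over local fields}.

\bibitem{Wald}
Waldspurger, \emph{La formule de Plancherel pour les groupes $p$-adiques}.

\end{thebibliography}
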